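\title{Powers of Hermitian functions of finite rank}

\begin{abstract}
Let $f_1,\dots,f_m$ be linearly independent holomorphic germs vanishing at the origin, let $g_1,\dots,g_n$ be holomorphic germs, and let $a_i,b_j$ be nonzero real numbers of arbitrary signs. We show that the identity $1+\sum a_i|f_i|^2=(1-\sum b_j|g_j|^2)^\alpha$ is impossible for $\alpha<0$, and more generally for every real $\alpha$ that is not a positive rational number. For $\alpha=k/l$ in lowest terms it holds only when the two sums are $R^k$ and $R^l$ for a function $R=1+\sum c_\nu|h_\nu|^2$ of the same kind. The proof complexifies the identity and extends it to an affine algebraic variety, on which evaluation at a point $z$ becomes a regular function without zeros; such functions cannot be deformed continuously from constant to nonconstant.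
\end{abstract}

\section{The question and the results}\label{sec:intro}

All germs are germs at the origin. An \emph{admissible datum} on $\mathbb C^N$ consists of $m\ge1$ linearly independent holomorphic germs $f_1,\dots,f_m$ at $0\in\mathbb C^N$ with $f_1(0)=\dots=f_m(0)=0$, together with nonzero real numbers $a_1,\dots,a_m$ of arbitrary signs. (The $f_i$ are then nonconstant.) Given such a datum and a real number $\alpha$, we look for an integer $n\ge1$, holomorphic germs $g_1,\dots,g_n$ and nonzero real numbers $b_1,\dots,b_n$, again of arbitrary signs, such that $1-\sum b_j|g_j|^2>0$ and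
\begin{equation}\label{eq:main}
1+\sum_{i=1}^m a_i|f_i|^2=\Bigl(1-\sum_{j=1}^n b_j|g_j|^2\Bigr)^{\alpha}
\end{equation}
near $0$, where the right-hand side is the positive real power. The $g_j$ are not required to vanish at $0$ or to be linearly independent.

\medskip
\noindent\textbf{Question.} Is there an admissible datum on $\mathbb C$ for which \eqref{eq:main} has a solution $n,g_j,b_j$ with some $\alpha<0$?
\medskip

By a result of Umehara, there is none if all $a_i$ and all $b_j$ are positive. Zhang and Ji \cite{ZJ} state the question for arbitrary signs as open and resolve it under additional hypotheses.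

The identity compares two metrics. For $a\in(\mathbb R\setminus\{0\})^m$ the closed form $\omega_a=\sqrt{-1}\,\partial\bar\partial\log(1+\sum a_i|\zeta_i|^2)$ equals $\sqrt{-1}\sum a_i\,d\zeta_i\wedge d\bar\zeta_i$ at $0\in\mathbb C^m$, so near $0$ it is a K\"ahler form that is indefinite when the signs are mixed. Up to constant factors, $\omega_{(1,\dots,1)}$ is the Fubini--Study form in an affine chart of projective space, and $-\omega_{(-1,\dots,-1)}$ is the form of the complex hyperbolic metric on the unit ball. Taking logarithms in \eqref{eq:main} and applying $\sqrt{-1}\,\partial\bar\partial$ gives $f^*\omega_a=\alpha\, g^*\omega_{-b}$ for the maps $f=(f_i)$ and $g=(g_j)$. With positive coefficients and $\alpha<0$, this says that projective space and a rescaled hyperbolic space induce the same metric on a germ of a curve. The Question asks the same for their indefinite analogues.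

To see what obstructs \eqref{eq:main}, take $N=1$ and expand both sides as $\sum c_{jk}z^j\bar z^k$. On the left, the infinite matrix $(c_{jk})$ is a sum of $m+1$ matrices of rank one. On the right, in the simplest case $n=1$, $g_1=z$,
\begin{equation}\label{eq:binomial}
(1-b|z|^2)^\alpha=\sum_{j\ge0}\binom{\alpha}{j}(-b)^j|z|^{2j},
\end{equation}
the matrix is diagonal, and all its diagonal entries are nonzero unless $\alpha\in\mathbb Z_{\ge0}$. So its rank is infinite. If $\alpha<0$ and all $b_j$ are positive, the binomial series in $\sum b_j|g_j|^2$ has positive coefficients and its terms cannot cancel. Other signs do allow an infinite binomial series to collapse: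
\[
1+|z|^2=\bigl(1+2|z|^2+|z^2|^2\bigr)^{1/2}.
\]
One still expects no collapse for $\alpha<0$. Replace $\bar z$ by an independent variable $w$. Functions such as $1+zw$ have zeros, and a negative power turns a zero of one side into a singularity of the other. But the $f_i$ and $g_j$ are only germs, both sides are close to $1$ where they are defined, and analytic continuation need not reach any zero. The proof below reaches the zeros by an algebraic extension instead, and it shows that the answer to the Question is no.

\begin{theorem}\label{thm:B}
Let $(f_1,\dots,f_m;a_1,\dots,a_m)$ be an admissible datum on $\mathbb C^N$. If $\alpha\in\mathbb R\setminus\mathbb Q_{>0}$, in particular if $\alpha<0$, then there are no $n,g_j,b_j$ satisfying \eqref{eq:main} near $0$.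
\end{theorem}

For the remaining exponents the collapse displayed above is the only mechanism.

\begin{theorem}\label{thm:C}
Let $\alpha=k/l$ with $k,l\ge1$ coprime integers, and let $(f_i;a_i)$ be an admissible datum on $\mathbb C^N$. Then $n,g_j,b_j$ satisfying \eqref{eq:main} exist if and only if there are finitely many holomorphic germs $h_\nu$ with $h_\nu(0)=0$ and real numbers $c_\nu\ne0$ such that, with $R=1+\sum_\nu c_\nu|h_\nu|^2$,
\[
1+\sum a_i|f_i|^2=R^k,\qquad\text{and then}\qquad 1-\sum b_j|g_j|^2=R^l .
\]
Conversely, for every such $R\not\equiv1$ the function $R^k$ equals $1+\sum a_i|f_i|^2$ for some admissible datum. Hence, among real $\alpha$, the identity \eqref{eq:main} is possible for some admissible datum if and only if $\alpha\in\mathbb Q_{>0}$.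
\end{theorem}

\begin{example}
For the datum $(z;1)$ on $\mathbb C$ the possible real exponents are exactly $\alpha=1/l$, $l\ge1$. Indeed, $R$ must be the positive root $(1+|z|^2)^{1/k}$, and by \eqref{eq:binomial} its coefficient matrix has finite rank only for $k=1$.
\end{example}

Theorem~\ref{thm:B} follows from a statement in which no complex conjugation and no signs remain. Let $D\subset\mathbb C^N$ and $D'\subset\mathbb C^M$ be open balls about $0$, and let $\mathcal O(D)$ denote the ring of holomorphic functions on $D$. A holomorphic function $P(z,w)$ on $D\times D'$ has \emph{finite rank} if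
\[
P(z,w)=\sum_{i=1}^r u_i(z)v_i(w),\qquad u_i\in\mathcal O(D),\ v_i\in\mathcal O(D').
\]
A germ at $(0,0)$ has finite rank if this holds for suitable $D$ and $D'$. Sums and products of functions of finite rank have finite rank, as one sees by multiplying out. Where $|Q-1|<1$ we put $Q^\alpha=\exp(\alpha\operatorname{Log}Q)$, with the principal branch $\operatorname{Log}$ of the logarithm.

\begin{theorem}\label{thm:A}
Let $\alpha\in\mathbb C\setminus\mathbb Q_{>0}$. Let $P,Q$ be germs of holomorphic functions at $(0,0)\in\mathbb C^N\times\mathbb C^M$, both of finite rank, with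
\[
P(0,w)=Q(0,w)=1,\qquad P(z,0)=1 .
\]
If $P=Q^\alpha$ near $(0,0)$, then $P\equiv1$.
\end{theorem}

Section~\ref{sec:polar} translates \eqref{eq:main} into the language of finite rank. Section~\ref{sec:model} proves Theorem~\ref{thm:A} by hand in a small case, Section~\ref{sec:A} proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{Polarization}\label{sec:polar}

The passage from $\bar z$ to an independent variable $w$ loses nothing.

\begin{lemma}\label{lem:polar}
Let $F$ be a holomorphic germ at $(0,0)\in\mathbb C^N\times\mathbb C^N$ with $F(z,\bar z)=0$ for $z$ near $0$. Then $F\equiv0$.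
\end{lemma}

\begin{proof}
Write $F=\sum c_{IJ}z^Iw^J$. Applying $\partial_z^I\partial_{\bar z}^J$ to $F(z,\bar z)$ at $z=0$ gives $I!\,J!\,c_{IJ}=0$.
\end{proof}

For a holomorphic germ $f$ at $0\in\mathbb C^N$ put $f^*(w)=\overline{f(\bar w)}$. This germ is holomorphic, $f(z)f^*(\bar z)=|f(z)|^2$, and $f\mapsto f^*$ is a conjugate-linear involution, so it preserves linear independence. We call a germ $F(z,w)$ \emph{normalized} if $F(z,0)=F(0,w)=1$, and, when $M=N$, \emph{Hermitian} if $F(z,w)=\overline{F(\bar w,\bar z)}$. Each product $f(z)f^*(w)$ is Hermitian, and so are real linear combinations and products of Hermitian germs.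

\begin{lemma}\label{lem:reduce}
Let $(f_i;a_i)$ be an admissible datum, let $g_j$ be holomorphic germs and $b_j$ real numbers, and put
\[
P(z,w)=1+\sum_i a_if_i(z)f_i^*(w),\qquad Q(z,w)=1-\sum_j b_jg_j(z)g_j^*(w).
\]
\begin{enumerate}
\item[(a)] $P$ and $Q$ are Hermitian of finite rank, $P$ is normalized, and $P\not\equiv1$.
\item[(b)] If \eqref{eq:main} holds with a real $\alpha\ne0$, then $Q$ is normalized and $P=Q^\alpha$ near $(0,0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $P$ is normalized because $f_i(0)=f_i^*(0)=0$. Suppose $P\equiv1$. For each fixed $w$, the equation $\sum_i a_if_i^*(w)f_i=0$ is a linear relation among the $f_i$, so $a_if_i^*(w)=0$. Hence $f_1\equiv0$, which contradicts linear independence.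

(b) The identity reads $P(z,\bar z)=Q(z,\bar z)^\alpha$. Since the $g_j$ need not vanish at $0$, the normalization of $Q$ has to be derived. At $z=0$ we get $1=Q(0,0)^\alpha$ with $Q(0,0)>0$ and $\alpha\neq0$ real, so $Q(0,0)=1$. Thus $Q^\alpha$ is a holomorphic germ, and on $\{w=\bar z\}$, where $Q$ is positive, it is the real power. Lemma~\ref{lem:polar} gives $P=Q^\alpha$. Then $\exp(\alpha\operatorname{Log}Q(0,w))=P(0,w)=1$, so the continuous function $\alpha\operatorname{Log}Q(0,w)$ has values in $2\pi\sqrt{-1}\,\mathbb Z$ and vanishes at $w=0$. It is therefore $0$, and $Q(0,w)=1$. The same argument applied to $Q(z,0)$, with $P(z,0)=1$, gives $Q(z,0)=1$.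
\end{proof}

\section{A model case: Laurent polynomials}\label{sec:model}

Let $N=M=1$ and $\alpha=-1$, so that the hypothesis of Theorem~\ref{thm:A} is $PQ=1$, with $P=\sum u_i(z)v_i(w)$ and $Q=\sum x_j(z)y_j(w)$ on $D\times D'$. For fixed $z$ the slices $P(z,\cdot)$ and $Q(z,\cdot)$ lie in the algebra generated by the $v_i$ and $y_j$, and $PQ=1$ says that $P(z,\cdot)$ is a unit of this algebra. If the $v_i,y_j$ are polynomials in $w$, we are done at once: the units of $\mathbb C[w]$ are the nonzero constants, so $P(z,w)=P(z,0)=1$.

The first case with nonconstant units is that of Laurent polynomials in $\zeta=e^w$. Suppose then that $P(z,w)=\hat P(z,e^w)$ with $\hat P(z,\zeta)=\sum_{|i|\le d}\hat u_i(z)\zeta^i$ and $\hat u_i\in\mathcal O(D)$, and that $Q(z,w)=\hat Q(z,e^w)$ with $\hat Q$ of the same form.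

\emph{Extension.} For fixed $z$, the Laurent polynomial $\hat P(z,\zeta)\hat Q(z,\zeta)-1$ vanishes for $\zeta$ near $1$, hence for all $\zeta\in\mathbb C^*=\mathbb C\setminus\{0\}$. For the same reason $\hat P(0,\zeta)=1$ on $\mathbb C^*$.

\emph{No zeros.} Therefore $\hat P(z,\cdot)$ has no zero on $\mathbb C^*$. The polynomial $\zeta^d\hat P(z,\zeta)$ has no root other than $0$, so $\hat P(z,\zeta)=c(z)\zeta^{e(z)}$ with $c(z)\neq0$ and $e(z)\in\mathbb Z$.

\emph{Rigidity.} The exponent $e(z)$ is the winding number about $0$ of the loop $\theta\mapsto\hat P(z,e^{\sqrt{-1}\theta})$. As $t$ runs through $[0,1]$, the loops for the points $tz$ form a homotopy in $\mathbb C^*$ to the constant loop $1$. So $e(z)=0$, and $\hat P(z,\zeta)=c(z)=\hat P(z,1)=P(z,0)=1$.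

The loop $|\zeta|=1$ leaves the small set of values $e^w$, $w\in D'$, on which the identity was given; it is available only after the extension. In general, three things must be supplied: a space that replaces $\mathbb C^*$ for arbitrary $v_i,y_j$; a reason for the absence of zeros when $P=Q^\alpha$ is not an algebraic relation; and the rigidity of units on the new space. They are the subjects of Lemma~\ref{lem:T}, Lemma~\ref{lem:nozero} and Proposition~\ref{prop:rigid}.

\section{Exponents that are not positive rationals}\label{sec:A}

\subsection{The variety of coefficients}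

A function of finite rank depends on $w$ only through finitely many values $v_i(w),y_j(w)$, and every polynomial relation among these values persists on the Zariski closure of the set that they trace out. Recall that the Zariski closure $T$ of a set $\Sigma\subset\mathbb C^r$ is the common zero set of all polynomials that vanish on $\Sigma$. The restrictions of polynomials to $T$ form the ring $\mathbb C[T]$ of regular functions. The set $T$ is irreducible (not a union of two proper closed algebraic subsets) if and only if $\mathbb C[T]$ is a domain, and then the fraction field $\mathbb C(T)$ is the function field of $T$.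

\begin{lemma}\label{lem:T}
Let $\sigma\colon D'\to\mathbb C^r$ be holomorphic, let $T$ be the Zariski closure of $\sigma(D')$, and let $A\subset\mathcal O(D')$ be the $\mathbb C$-algebra generated by $1$ and the components of $\sigma$. Then $T$ is irreducible, and $\phi\mapsto\phi\circ\sigma$ is an isomorphism $\mathbb C[T]\to A$. It extends to an isomorphism of $\mathbb C(T)$ onto the fraction field $K$ of $A$, taken inside the field of meromorphic functions on $D'$.
\end{lemma}

\begin{proof}
The map $\phi\mapsto\phi\circ\sigma$ from polynomials to $A$ is surjective. Its kernel consists of the polynomials that vanish on $\sigma(D')$, and these are the polynomials that vanish on $T$. So $\mathbb C[T]\cong A$. Since $D'$ is connected, the identity theorem shows that $\mathcal O(D')$ is a domain, and so is its subring $A$.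
\end{proof}

For $\sigma(w)=(e^w,e^{-w})$ the variety $T$ is the hyperbola $\{\xi\eta=1\}\cong\mathbb C^*$ of Section~\ref{sec:model}.

\subsection{A differential equation that forbids zeros}

The relation $P=Q^\alpha$ is not polynomial in the values $v_i(w),y_j(w)$, so it does not pass to $T$. Its logarithmic derivative in $z$ does. Let $E=\sum_i z_i\,\partial/\partial z_i$ be the Euler field on $\mathbb C^N$. Then $P=\exp(\alpha\operatorname{Log}Q)$ gives $Q\,EP=\alpha P\,EQ$, and for fixed $z$ this is a bilinear relation between the $v_i(w)$ and the $y_j(w)$. Differentiating in $w$ would bring in the derivatives of the $v_i,y_j$, which need not lie in $A$. One field suffices, because $E$ controls the behavior along rays from $0$, where the normalization is known.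

\begin{lemma}\label{lem:nozero}
Let $\alpha\in\mathbb C\setminus\mathbb Q_{>0}$, and let $p,q\in\mathcal O(D)$ satisfy $p(0)=q(0)=1$ and $q\,Ep=\alpha\,p\,Eq$. Then $p$ has no zero in $D$.
\end{lemma}

\begin{proof}
Fix $z_0\in D$ and put $\varphi(t)=p(tz_0)$, $\psi(t)=q(tz_0)$. Since $D$ is an open ball about $0$, these functions are holomorphic on a disc containing $\{|t|\le1\}$. By the chain rule $t\varphi'(t)=(Ep)(tz_0)$ and $t\psi'(t)=(Eq)(tz_0)$, so $t\varphi'\psi=\alpha t\varphi\psi'$ and hence $\varphi'\psi=\alpha\varphi\psi'$. As $\varphi(0)=\psi(0)=1$, neither function is identically zero, and $\varphi'/\varphi=\alpha\,\psi'/\psi$ as meromorphic functions. The residues of $\varphi'/\varphi$ and $\psi'/\psi$ at $t=1$ are the vanishing orders $\kappa,\lambda\in\mathbb Z_{\ge0}$ of $\varphi$ and $\psi$ there, so $\kappa=\alpha\lambda$. If $\kappa>0$, then $\lambda>0$ and $\alpha=\kappa/\lambda\in\mathbb Q_{>0}$, which is excluded. So $\kappa=0$, that is, $p(z_0)\ne0$.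
\end{proof}

The point of the lemma is uniformity. That $p\neq0$ near $0$ is trivial, but we shall apply the lemma to an unbounded family of pairs $(p,q)$, one for each point of $T$, and we need a fixed $z$ at which no member vanishes. The lemma fails for $\alpha=k/l\in\mathbb Q_{>0}$: take $p=(1-z)^k$ and $q=(1-z)^l$ on a disc of radius greater than $1$.

\subsection{Rigidity of units}

A regular function without zeros on an affine variety need not be constant, as $\xi$ on $\{\xi\eta=1\}$ shows. What distinguishes it from a constant is an integer, the order at a point at infinity, and integers do not move in continuous families. To have such orders at hand we restrict to curves, using two standard facts.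
\begin{enumerate}
\item[(C1)] Any two distinct points of an irreducible variety lie on an irreducible closed curve contained in it \cite[\S6, Lemma]{Mumford}.
\item[(C2)] (Normalization.) For an irreducible closed curve $C\subset\mathbb C^r$ there are a compact connected Riemann surface $X$, a finite set $F\subset X$ and a surjective holomorphic map $\pi\colon X\setminus F\to C$ whose components are meromorphic on $X$.
\end{enumerate}

\begin{proposition}\label{prop:rigid}
Let $T\subset\mathbb C^r$ be an irreducible closed algebraic set and let $\phi_z\in\mathbb C[T]$, $z\in D$, be regular functions such that $(z,\tau)\mapsto\phi_z(\tau)$ is continuous on $D\times T$ in the Euclidean topology. If no $\phi_z$ has a zero on $T$ and $\phi_0$ is constant, then every $\phi_z$ is constant.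
\end{proposition}

\begin{proof}
Let $\tau_0\ne\tau_1$ be points of $T$; we show $\phi_z(\tau_0)=\phi_z(\tau_1)$. Choose a curve $C\subset T$ through $\tau_0,\tau_1$ as in (C1), and $X,F,\pi$ as in (C2). The function $\Phi_z=\phi_z\circ\pi$ is a polynomial in the components of $\pi$, so it is meromorphic on $X$ and holomorphic on $X\setminus F$, where it has no zeros.

Fix $o\in F$ and a closed coordinate disc about $o$ that contains no other point of $F$, with boundary circle $\gamma$. In this disc $\Phi_z$ has no zero or pole except possibly at $o$. By the argument principle, the winding number about $0$ of the loop $\Phi_z\circ\gamma$ is the order $\operatorname{ord}_o\Phi_z$. By joint continuity, the loops $\Phi_{tz}\circ\gamma$, $0\le t\le1$, form a homotopy in $\mathbb C^*$ from the constant loop $\Phi_0\circ\gamma$ to $\Phi_z\circ\gamma$. Hence $\operatorname{ord}_o\Phi_z=0$.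

This holds at every $o\in F$, so $\Phi_z$ is holomorphic on the compact connected surface $X$ and is constant by the maximum principle. Since $\pi$ is surjective, $\phi_z$ is constant on $C$.
\end{proof}

The absence of zeros cannot be dropped: in the family $\phi_z(\xi)=1+z\xi$ on $T=\mathbb C$, a zero enters from infinity as soon as $z\ne0$. The constant family $\phi_z=\xi$ on the hyperbola shows that the assumption on $\phi_0$ cannot be dropped either.

\subsection{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose balls $D,D'$ such that on $D\times D'$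
\[
P=\sum_{i=1}^r u_i(z)v_i(w),\qquad Q=\sum_{j=1}^s x_j(z)y_j(w),\qquad |Q-1|<1,\qquad P=Q^\alpha,
\]
and the three normalizations hold. We replace the values $v_i(w),y_j(w)$ by free coefficients. For $(\xi,\eta)\in\mathbb C^r\times\mathbb C^s$ let
\[
p_\xi=\sum_i\xi_iu_i,\qquad q_\eta=\sum_j\eta_jx_j\qquad\text{in }\mathcal O(D).
\]
Let $\sigma(w)=(v_1(w),\dots,v_r(w),y_1(w),\dots,y_s(w))$. At $(\xi,\eta)=\sigma(w)$ we have $p_\xi=P(\cdot,w)$ and $q_\eta=Q(\cdot,w)$. Let $T\subset\mathbb C^{r+s}$ be the Zariski closure of $\sigma(D')$, which is irreducible by Lemma~\ref{lem:T}.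

Since $p_\xi$ and $Ep_\xi$ are linear in $\xi$, and $q_\eta$ and $Eq_\eta$ are linear in $\eta$, the expressions
\[
p_\xi(0)-1,\qquad q_\eta(0)-1,\qquad q_\eta(z)\,(Ep_\xi)(z)-\alpha\,p_\xi(z)\,(Eq_\eta)(z)\quad(z\in D\text{ fixed})
\]
are polynomials in $(\xi,\eta)$. They vanish on $\sigma(D')$, because $P(0,w)=Q(0,w)=1$ and $Q\,EP=\alpha P\,EQ$. Hence they vanish on $T$, and for every $(\xi,\eta)\in T$ the pair $(p_\xi,q_\eta)$ satisfies the hypotheses of Lemma~\ref{lem:nozero}. So $p_\xi(z)\ne0$ for all $(\xi,\eta)\in T$ and $z\in D$.

Now exchange the roles of point and coefficient: let $\phi_z(\xi,\eta)=p_\xi(z)=\sum_i u_i(z)\xi_i$. These are regular functions on $T$, jointly continuous in $(z,\xi,\eta)$, without zeros, and $\phi_0\equiv1$. By Proposition~\ref{prop:rigid} each $\phi_z$ is constant on $T$. Therefore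
\[
P(z,w)=\phi_z(\sigma(w))=\phi_z(\sigma(0))=P(z,0)=1 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that \eqref{eq:main} holds, and let $P,Q$ be as in Lemma~\ref{lem:reduce}. If $\alpha=0$, then $P(z,\bar z)=1$, and $P\equiv1$ by Lemma~\ref{lem:polar}. If $\alpha\ne0$, Lemma~\ref{lem:reduce} provides the hypotheses of Theorem~\ref{thm:A}, and again $P\equiv1$. This contradicts Lemma~\ref{lem:reduce}(a).
\end{proof}

\subsection{The hypotheses}

In Theorem~\ref{thm:A} the condition $\alpha\notin\mathbb Q_{>0}$ is used only in Lemma~\ref{lem:nozero}; for $\alpha=k/l$ the pair $P=(1+zw)^k$, $Q=(1+zw)^l$ violates the conclusion. The following examples, with $\alpha\neq0$, show that the other hypotheses are needed as well.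

Finite rank of both functions is what makes $\sigma$ a map to a finite-dimensional space. The pairs $(P,Q)=((1+zw)^\alpha,1+zw)$ and $(1+zw,(1+zw)^{1/\alpha})$ satisfy all hypotheses except the finite rank of one function.

The condition $P(z,0)=1$ enters only in the last equality of the proof; without it one obtains $P(z,w)=P(z,0)$, and $P=e^{\alpha z}$, $Q=e^z$ shows that no more is true. The conditions $P(0,w)=Q(0,w)=1$ give the initial values in Lemma~\ref{lem:nozero} and the constant function $\phi_0$; the pair $P=e^{\alpha w}$, $Q=e^w$ satisfies everything else.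

In Theorem~\ref{thm:B} the normalization of $P$ comes from $f_i(0)=0$, and the theorem fails without this assumption, even for nonconstant independent $f_i$. Expanding the squares gives
\[
1+\tfrac13|3+2z|^2-\tfrac13|3+z|^2=|1+z|^2=\bigl(1-|1|^2+|(1+z)^{1/\alpha}|^2\bigr)^\alpha
\]
for every real $\alpha\ne0$. Linear independence only serves to exclude trivial left-hand sides such as $1+|z|^2-|z|^2$.

\section{Positive rational exponents}\label{sec:C}

Let $\alpha=k/l$ in lowest terms. If $P=Q^{k/l}$, then $P=R^k$ and $Q=R^l$ for the holomorphic germ $R=P^{1/k}$, and the content of Theorem~\ref{thm:C} is that $R$ again has finite rank. We first record how finite rank is detected, then prove that it passes to $R$, and finally return to sums of squares.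

\subsection{Roots of functions of finite rank}

\begin{lemma}\label{lem:slices}
Let $R$ be holomorphic on $D\times D'$. If the slices $R_z=R(z,\cdot)$, $z\in D$, span a finite-dimensional subspace $L\subset\mathcal O(D')$, then $R$ has finite rank.
\end{lemma}

\begin{proof}
The evaluations at points $w\in D'$ span the dual space of $L$, since only $0\in L$ is killed by all of them. Choose $w_1,\dots,w_d$ whose evaluations form a basis, and let $e_1,\dots,e_d\in L$ be the dual basis. Expanding $R_z$ in this basis gives $R(z,w)=\sum_{i=1}^dR(z,w_i)\,e_i(w)$.
\end{proof}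

\begin{proposition}\label{prop:root}
Let $k,l\ge1$ be coprime, and let $R$ be a holomorphic function without zeros on $D\times D'$. If $R^k$ and $R^l$ have finite rank on $D\times D'$, then so does $R$.
\end{proposition}

Write $P=R^k=\sum u_i(z)v_i(w)$ and $Q=R^l=\sum x_j(z)y_j(w)$, and choose integers $\lambda,\mu$ with $\lambda k+\mu l=1$, so that $R_z=P_z^\lambda Q_z^\mu$. Consider first the case $M=1$ with all $v_i,y_j$ polynomials in $w$, the $v_i$ of degree at most $d$. Then $R_z$ is a rational function whose $k$-th power $P_z$ is a polynomial of degree at most $d$. So $R_z$ has no poles in $\mathbb C$, and it is a polynomial of degree at most $d/k$. The slices lie in a fixed finite-dimensional space because their poles on the projective line are bounded independently of $z$. In general we need a compact space on which orders of poles make sense, and we use the following standard facts.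
\begin{enumerate}
\item[(D1)] If $T\subset\mathbb C^r$ is an irreducible closed algebraic set, the normalization $Y$ of its closure in projective space is a normal projective variety with function field $\mathbb C(T)$.
\item[(D2)] Let $Y$ be a normal variety with function field $K$. Each prime divisor $Z\subset Y$ (irreducible closed subvariety of codimension one) defines an order $\operatorname{ord}_Z\colon K\setminus\{0\}\to\mathbb Z$ that vanishes on nonzero constants and satisfies $\operatorname{ord}_Z(\phi\psi)=\operatorname{ord}_Z\phi+\operatorname{ord}_Z\psi$ and $\operatorname{ord}_Z(\phi+\psi)\ge\min(\operatorname{ord}_Z\phi,\operatorname{ord}_Z\psi)$ if $\phi+\psi\neq0$. For each $\phi\ne0$, only finitely many $Z$ have $\operatorname{ord}_Z\phi\ne0$.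
\item[(D3)] If $Y$ is moreover projective and $\Delta=\sum d_ZZ$ is a Weil divisor (a finite integral combination of prime divisors), then
\[
L(\Delta)=\{0\}\cup\{\phi\in K\setminus\{0\}:\ \operatorname{ord}_Z\phi\ge-d_Z\ \text{for all }Z\}
\]
is a finite-dimensional complex vector space: it is the space of global sections of the coherent sheaf $\mathcal O_Y(\Delta)$ on a projective variety.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:root}]
Discard the $v_i$ that vanish identically. Apply Lemma~\ref{lem:T} to the map $\sigma$ with components $v_i,y_j$, and identify $\mathbb C(T)$ with the field $K$ of meromorphic functions on $D'$ given there. The slices $P_z$ and $Q_z$ are nonzero elements of $A$, so $R_z=P_z^\lambda Q_z^\mu$ lies in $K$. If $T$ is a point, then $K=\mathbb C$ and all $R_z$ are constant. Otherwise let $Y$ be as in (D1), and for each prime divisor $Z\subset Y$ put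
\[
d_Z=\max\bigl(0,\ \max_i(-\operatorname{ord}_Zv_i)\bigr).
\]
By (D2), only finitely many $d_Z$ are nonzero, so $\Delta=\sum d_ZZ$ is a Weil divisor; it does not depend on $z$. Since $P_z=\sum u_i(z)v_i$ is a linear combination of the $v_i$, (D2) gives $\operatorname{ord}_ZP_z\ge-d_Z$. Together with $d_Z\ge0$ this yields
\[
k\operatorname{ord}_ZR_z=\operatorname{ord}_ZP_z\ge-d_Z\ge-kd_Z .
\]
Hence $R_z\in L(\Delta)$ for all $z\in D$. In both cases the slices span a finite-dimensional space, by (D3) in the second, and Lemma~\ref{lem:slices} applies.
\end{proof}

The function $Q$ and the coprimality of $k$ and $l$ were used only to place $R_z$ in $K$. This step is essential: $R=(1+zw)^{1/2}$ has infinite rank, since its coefficient matrix is diagonal with nonzero entries as in \eqref{eq:binomial}, although $R^2$ and $R^4$ have finite rank.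

\subsection{Hermitian normal form}

To return from finite rank to sums of squares we diagonalize a Hermitian matrix.

\begin{lemma}\label{lem:herm}
Let $F$ be a normalized Hermitian germ of finite rank at $(0,0)\in\mathbb C^N\times\mathbb C^N$. Then $F=1+\sum_{\nu=1}^d c_\nu h_\nu(z)h_\nu^*(w)$ with $d\ge0$, $c_\nu\in\mathbb R\setminus\{0\}$, and linearly independent germs $h_\nu$ with $h_\nu(0)=0$. In particular $F(z,\bar z)=1+\sum c_\nu|h_\nu(z)|^2$.
\end{lemma}

\begin{proof}
On $D\times D$, for a small ball $D$, write $F-1=\sum_{i=1}^d\rho_i(z)\theta_i(w)$ with $d$ minimal. The $\rho_i$ are linearly independent: a relation, say $\rho_d=\sum_{i<d}\beta_i\rho_i$, would give the shorter sum $\sum_{i<d}\rho_i(\theta_i+\beta_i\theta_d)$. The same argument with the variables exchanged applies to the $\theta_i$. From $0=F(0,w)-1=\sum\rho_i(0)\theta_i(w)$ we get $\rho_i(0)=0$.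

The vectors $(\rho_1(z),\dots,\rho_d(z))$, $z\in D$, span $\mathbb C^d$, for a nonzero linear form killing all of them would be a relation among the $\rho_i$. Hence the slices $F(z,\cdot)-1$ span the space $\operatorname{span}(\theta_i)$. The Hermitian symmetry gives a second representation $F-1=\sum\theta_i^*(z)\rho_i^*(w)$ with the $\theta_i^*$ independent, so the same slices span $\operatorname{span}(\rho_i^*)$. Thus $(\theta_i)$ and $(\rho_j^*)$ are bases of one space, $\theta_i=\sum_jH_{ij}\rho_j^*$ with $H$ invertible, and $F-1=\sum_{i,j}H_{ij}\rho_i(z)\rho_j^*(w)$. Applying the symmetry to this formula gives $\sum_{i,j}(H_{ij}-\overline{H_{ji}})\rho_i(z)\rho_j^*(w)=0$. Independence of the $\rho_i$ and then of the $\rho_j^*$ shows that $H$ is a Hermitian matrix.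

Write $H_{ij}=\sum_\nu U_{i\nu}c_\nu\overline{U_{j\nu}}$ with $U$ unitary and $c_\nu$ the eigenvalues of $H$, which are real and nonzero. Put $h_\nu=\sum_iU_{i\nu}\rho_i$. Then $h_\nu^*=\sum_j\overline{U_{j\nu}}\rho_j^*$, so $F-1=\sum_\nu c_\nu h_\nu(z)h_\nu^*(w)$, and the $h_\nu$ are independent and vanish at $0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

\emph{Powers of a given $R$.} Let $R=1+\sum c_\nu|h_\nu|^2\not\equiv1$ with $h_\nu(0)=0$ and $c_\nu$ real and nonzero. Near $0$ we have $R>0$, so $R^k\not\equiv1$ and $R^l\not\equiv1$. The germ $\widetilde R(z,w)=1+\sum c_\nu h_\nu(z)h_\nu^*(w)$ is normalized, Hermitian and of finite rank, and these properties pass to $\widetilde R^k$ and $\widetilde R^l$. Lemma~\ref{lem:herm} gives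
\[
R^k=1+\sum a_i'|f_i'|^2,\qquad R^l=1-\sum b_j|g_j|^2,
\]
with nonzero real coefficients and with $f_i'$ independent and vanishing at $0$. Neither sum is empty. So $(f_i';a_i')$ is an admissible datum, which is the converse statement of the theorem.

\emph{Sufficiency.} Suppose the given datum satisfies $1+\sum a_i|f_i|^2=R^k$. The left-hand side is not identically $1$, by Lemmas~\ref{lem:polar} and~\ref{lem:reduce}(a), so $R\not\equiv1$. With $g_j,b_j$ as just constructed, $1-\sum b_j|g_j|^2=R^l>0$ and $(R^l)^{k/l}=R^k$, which is \eqref{eq:main}. Moreover, any solution of \eqref{eq:main} satisfies $(1-\sum b_j|g_j|^2)^{k/l}=R^k$; raising this equation between positive numbers to the power $l/k$ gives $1-\sum b_j|g_j|^2=R^l$.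

\emph{Necessity.} Suppose \eqref{eq:main} holds with $\alpha=k/l$. By Lemma~\ref{lem:reduce}, $P$ and $Q$ are normalized, Hermitian, of finite rank, and $P=Q^{k/l}$. Choose a ball $D$ such that all of this holds on $D\times D$ and $|P-1|<1$, $|Q-1|<1$ there. The continuous function $\operatorname{Log}P-\frac kl\operatorname{Log}Q$ has values in $2\pi\sqrt{-1}\,\mathbb Z$ and vanishes at $(0,0)$, so it is $0$. Therefore
\[
\widetilde R=\exp\bigl(\tfrac1k\operatorname{Log}P\bigr)=\exp\bigl(\tfrac1l\operatorname{Log}Q\bigr)
\]
is holomorphic without zeros on $D\times D$, with $\widetilde R^k=P$ and $\widetilde R^l=Q$. By Proposition~\ref{prop:root} it has finite rank. It is normalized because $P$ is, and it is Hermitian because $P$ is and $\operatorname{Log}\bar\zeta=\overline{\operatorname{Log}\zeta}$ for $|\zeta-1|<1$. By Lemma~\ref{lem:herm}, $R(z)=\widetilde R(z,\bar z)$ has the form $1+\sum c_\nu|h_\nu|^2$ with $h_\nu(0)=0$ and $c_\nu$ real and nonzero, and $R^k=P(z,\bar z)=1+\sum a_i|f_i|^2$.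

\emph{The possible exponents.} Every $\alpha\in\mathbb Q_{>0}$ occurs: write $\alpha=k/l$ in lowest terms and apply the first two parts to $R=1+|z_1|^2$. No other real $\alpha$ occurs, by Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{ZJ}
Xu Zhang, Donghai Ji, \emph{Umehara algebra and complex submanifolds of indefinite complex space forms}, arXiv:2211.01196 (2022).

\end{thebibliography}
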